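\title{The vertex group with torsion in the JSJ-decomposition of a one-relator group with torsion}

\begin{abstract}
Let $G=\langle X;R^n\rangle$, $n\ge 2$, be a one-relator group with torsion that has no non-trivial free group as a free factor. Exactly one non-elementary vertex group $H$ of the JSJ-decomposition of $G$ contains torsion. We prove that $H$ is itself a one-relator group with torsion. If $H$ is rigid, it is the quotient by a conjugate of $R^n$ of a finitely generated subgroup of the free group $F(X)$; if $H$ is hanging Fuchsian, it is a free product $F_k*\mathbb Z/n$. The main tool is a folding argument that produces, from an action of $G$ on a tree with two-ended edge stabilizers, a cyclic splitting of $F(X)$ in which $R$ is elliptic. It also shows that the other non-elementary vertex groups are free, bounds the ranks of the rigid ones, and shows that the existence of a splitting of $G$ over a two-ended subgroup does not depend on $n$.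
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The problem}

Let $X$ be a finite alphabet with $|X|>1$, let $F=F(X)$ be the free group on $X$, and let $R$ be a non-trivial cyclically reduced word over $X^{\pm1}$ that is not a proper power. For a positive integer $n$ put
\[
G=\langle X;R^n\rangle=F/N,\qquad N=\langle\!\langle R^n\rangle\!\rangle_F ,
\]
and let $\pi\colon F\to G$ be the quotient map; here $\langle\!\langle\,\cdot\,\rangle\!\rangle_A$ denotes normal closure in a group $A$. By a theorem of Karrass, Magnus and Solitar, $G$ has torsion if and only if $n>1$, and then $R$ has order exactly $n$ in $G$. A group with a presentation of this form and $n>1$ is a \emph{one-relator group with torsion}. These groups are hyperbolic, and by a theorem of Fischer, Karrass and Solitar the one-ended ones are those that have no non-trivial free group as a free factor.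

\medskip
\noindent\textbf{Standing assumption.} \emph{Throughout, $n\ge2$ and $G$ has no non-trivial free group as a free factor.}
\medskip

A group is \emph{two-ended} if it is infinite and virtually $\mathbb Z$. A one-ended group does not split over a finite subgroup, so the smallest subgroups over which $G$ can split are the two-ended ones. These splittings are organized by the \emph{JSJ-decomposition} of Bowditch (see also Guirardel and Levitt~\cite{GL}), a canonical decomposition of a one-ended hyperbolic group as a graph of groups with two-ended edge groups. Its vertex groups are of three kinds: \emph{elementary} (two-ended), \emph{hanging Fuchsian} (orbifold groups; one should picture the orbifold fundamental group of a compact $2$-orbifold with boundary, attached to the rest along its boundary), and \emph{rigid}. The last two kinds are called \emph{non-elementary}. If $G$ is a cocompact Fuchsian group, the JSJ-decomposition is by convention the one-vertex graph of groups with vertex group $G$. We call the decomposition \emph{trivial} if it has no edge. When it is non-trivial, its Bass--Serre tree $T$ has the following properties, and these are all that we use.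
\begin{itemize}
\item[\textbf{(J1)}] $T$ is a minimal $G$-tree with finite quotient and no global fixed vertex, and its edge stabilizers are two-ended.
\item[\textbf{(J2)}] The three kinds of vertices are preserved by $G$, stabilizers of non-elementary vertices are not two-ended, and every edge joins an elementary vertex to a non-elementary one.
\item[\textbf{(J3)}] A rigid vertex group fixes a vertex in every $G$-tree with two-ended edge stabilizers.
\item[\textbf{(J4)}] A hanging Fuchsian vertex group is finitely generated and virtually free.
\end{itemize}

The following theorem is known, and we use it without proof.

\begin{theorem}\label{thm:known}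
Precisely one non-elementary vertex group of the JSJ-decomposition of $G$ contains torsion, and all other non-elementary vertex groups are torsion-free hyperbolic groups.
\end{theorem}

The problem, which comes from Logan's paper~\cite{Logan}, is whether the class of one-relator groups with torsion is preserved by passing to this distinguished piece.

\medskip
\noindent\textbf{Question.} \emph{Is the unique non-elementary vertex group containing torsion in the JSJ-decomposition of $G$ itself a one-relator group with torsion?}

\subsection*{Results}

The answer is yes. We write $F_k$ for a free group of rank $k$ and $\operatorname{rk}$ for the rank of a free group.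

\begin{theorem}\label{thm:main}
Let $H$ be the non-elementary vertex group with torsion in the JSJ-decomposition of $G$. Then $H$ is a one-relator group with torsion. More precisely:
\begin{itemize}
\item[(a)] If the JSJ-decomposition is trivial, then $H=G$.
\item[(b)] If $H$ is rigid, there is a finitely generated subgroup $\hat H\le F$ with $2\le\operatorname{rk}\hat H\le|X|$, containing a conjugate $R_0$ of $R$, such that $\pi$ induces an isomorphism from $\hat H/\langle\!\langle R_0^n\rangle\!\rangle_{\hat H}$ onto a conjugate of $H$ in $G$.
\item[(c)] If the JSJ-decomposition is non-trivial and $H$ is hanging Fuchsian, then $H\cong F_k*\mathbb Z/n$ with $k\ge1$.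
\end{itemize}
\end{theorem}

The method also describes the remaining vertex groups.

\begin{theorem}\label{thm:others}
Suppose that the JSJ-decomposition of $G$ is non-trivial. Then every non-elementary vertex group other than $H$ is a finitely generated non-abelian free group. If $A_1,\dots,A_m$ are the torsion-free rigid vertex groups, then $\sum_i(\operatorname{rk}A_i-1)\le|X|-1$. If $H$ is rigid, then the group $\hat H$ constructed for Theorem~\ref{thm:main}(b) satisfies
\[
(\operatorname{rk}\hat H-1)+\sum_i(\operatorname{rk}A_i-1)\le|X|-1 .
\]
\end{theorem}

An element is \emph{elliptic} in a splitting if it is conjugate into a vertex group.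

\begin{theorem}\label{thm:split}
The group $G$ splits non-trivially over a two-ended subgroup if and only if $F$ splits non-trivially over an infinite cyclic subgroup with $R$ elliptic. In particular, this does not depend on $n\ge2$. Every minimal splitting of $F$ with infinite cyclic edge groups and with $R$ in a vertex group $\hat H$ descends to a splitting of $G$ with the same graph and edge groups, and with $\hat H$ replaced by $\hat H/\langle\!\langle R^n\rangle\!\rangle_{\hat H}$.
\end{theorem}

\subsection*{Why one expects this answer, and what stands in the way}

There is an obvious way to produce splittings of $G$. Write $F$ as the fundamental group of a graph of groups with infinite cyclic edge groups so that $R$ lies in a vertex group $\hat H$. Adding the relator $R^n$ to a presentation of $F$ changes only that vertex group, and the new vertex group $\hat H/\langle\!\langle R^n\rangle\!\rangle_{\hat H}$ has one relator because $\hat H$ is free. If every splitting of $G$ arose in this way, the answer to the question would be yes.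

Two things stand in the way. First, a splitting of a quotient of $F$ has no a priori reason to come from a splitting of $F$. Second, carrying the torsion of an ambient one-relator group is not enough to be a one-relator group with torsion. In such a group all maximal finite subgroups are conjugate (see (Tor) below). The subgroup $\langle y,\,aya^{-1}\rangle\cong\mathbb Z/n*\mathbb Z/n$ of $\langle a,y;y^n\rangle$ has two maximal finite subgroups, its free factors, that are not conjugate because their images in the abelianization differ.

The first obstacle is removed by folding. Given a $G$-tree $T$ with two-ended edge stabilizers, we map an $F$-tree to $T$ and fold it for as long as its vertex stabilizers embed in $G$. The first time this fails, $R$ has become elliptic. Section~\ref{sec:example} carries this out in an example. The reason it works in general is a Freiheitssatz for cyclic splittings of $F$ (Section~\ref{sec:frei}), which rests on a strong form of Newman's Spelling Theorem (Section~\ref{sec:spelling}). Section~\ref{sec:lift} constructs the lift and proves Theorem~\ref{thm:split}, and Section~\ref{sec:rigid} uses (J3) to match rigid vertex groups with vertex groups of the lift. Hanging Fuchsian groups have no property like (J3), and for them the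 second obstacle is the real one; Section~\ref{sec:fuchsian} deals with it by a direct analysis of the finite subgroups.

\section{Background}\label{sec:background}

\subsection{One-relator groups}

An element of a free group is \emph{primitive} if it belongs to a basis. A word \emph{involves} a letter $y$ if $y$ or $y^{-1}$ occurs in it. For a subset $Y_0$ of a basis, $F(Y_0)$ is the subgroup it generates. A group is \emph{freely indecomposable} if it is not a free product of two non-trivial groups.
\begin{itemize}
\item[\textbf{(Fr)}] \emph{Freiheitssatz} (Magnus). If $r$ is cyclically reduced over a basis $Y$ and involves a letter not in $Y_0\subset Y$, then $F(Y_0)\cap\langle\!\langle r\rangle\!\rangle=1$.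
\item[\textbf{(Tor)}] $R$ has order $n$ in $G$ (Karrass--Magnus--Solitar). Every finite subgroup of $G$ is conjugate into $\langle R\rangle$ (Fischer--Karrass--Solitar). Centralizers of non-trivial elements of $G$ are cyclic (Newman~\cite{Newman}).
\item[\textbf{(LS)}] (Whitehead, Shenitzer; see Lyndon and Schupp~\cite{LS}.) Let $\Phi$ be a free group of finite rank and $r\in\Phi$. Then $\Phi/\langle\!\langle r\rangle\!\rangle$ is free if and only if $r$ is primitive or trivial. If $r\ne1$ has minimal length in its $\operatorname{Aut}(\Phi)$-orbit and involves exactly the basis elements $x_1,\dots,x_k$, then $\langle x_1,\dots,x_k;r\rangle$ is freely indecomposable.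
\end{itemize}

We use (Fr) mostly in the following form: if $P$ is a free factor of a free group $\Phi$ and $r$ is not conjugate into $P$, then $P\cap\langle\!\langle r^m\rangle\!\rangle_\Phi=1$ for all $m\geq 1$. Indeed, over a basis of $\Phi$ that extends a basis of $P$, a cyclically reduced conjugate of $r$ involves a letter outside $P$, and so does its $m$th power.

The standing assumption can be read off in $F$. A free factor $P$ of $F=P*P'$ is \emph{proper} if $P'\neq1$. Consider the condition
\begin{equation}\label{eq:star}
R \text{ is not conjugate into a proper free factor of } F. \tag{$*$}
\end{equation}

\begin{lemma}\label{lem:star}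
\begin{itemize}
\item[(a)] If \eqref{eq:star} holds, then $\langle X;R^m\rangle$ is freely indecomposable for every $m\ge1$, and $\langle X;R\rangle\not\cong\mathbb Z$.
\item[(b)] For every $m\ge2$, condition \eqref{eq:star} holds if and only if $\langle X;R^m\rangle$ has no non-trivial free group as a free factor.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Choose $\alpha\in\operatorname{Aut}(F)$ with $\alpha(R^m)$ of minimal length. If $\alpha(R)=usu^{-1}$ is reduced with $s$ cyclically reduced, then $\alpha(R^m)=us^mu^{-1}$ is reduced, so $\alpha(R)$ and $\alpha(R^m)$ involve the same letters. If some letter were missing, $R$ would lie in the proper free factor $\alpha^{-1}(F(X_0))$ for some $X_0\subsetneq X$. So all letters occur, and $\langle X;R^m\rangle\cong\langle X;\alpha(R^m)\rangle$ is freely indecomposable by (LS). If $\langle X;R\rangle\cong\mathbb Z$, then $R$ is primitive by (LS), and $\langle R\rangle$ is a proper free factor because $|X|\ge2$.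

(b) If $R$ is conjugate to $R_1\in P$ and $F=P*P'$ with $P'\ne1$, then $\langle X;R^m\rangle\cong(P/\langle\!\langle R_1^m\rangle\!\rangle_P)*P'$ has the free factor $P'$. Conversely, assume \eqref{eq:star}. If $\langle X;R^m\rangle=K*P'$ with $P'\neq1$ free, then $K=1$ by (a), so the group is free; but it has torsion.
\end{proof}

So \eqref{eq:star} holds throughout. In particular, $R$ involves every letter of $X$.

Recall that a two-ended group has a finite normal subgroup with quotient $\mathbb Z$ or the infinite dihedral group $D_\infty=\mathbb Z/2*\mathbb Z/2$.

\begin{lemma}\label{lem:torsion}
\begin{itemize}
\item[(i)] Distinct conjugates of $\langle R\rangle$ in $G$ intersect trivially.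
\item[(ii)] No non-trivial finite subgroup of $G$ is normalized by an element of infinite order.
\item[(iii)] Every two-ended subgroup of $G$ is isomorphic to $\mathbb Z$ or $D_\infty$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) If $k\neq1$ lies in two conjugates of $\langle R\rangle$, both lie in the centralizer $C_G(k)$. This group is cyclic and has torsion, so it is finite, hence of order at most $n$ by (Tor). So both conjugates equal $C_G(k)$.

(ii) If $g$ has infinite order and normalizes a finite group $V\ni k\ne1$, then some power $g^i$, $i\ge1$, centralizes $V$. The cyclic group $C_G(k)$ then contains the torsion element $k$ and the element $g^i$ of infinite order, which is impossible.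

(iii) A two-ended group contains an element of infinite order, so by (ii) its finite normal subgroups are trivial.
\end{proof}

\subsection{Trees and splittings}\label{sec:trees}

Trees are simplicial, and groups act on them without inversions: no element reverses an edge. For a group $\Gamma$ acting on a tree $S$ we write $\Gamma_v$, $\Gamma_e$ for stabilizers. A subgroup or element is \emph{elliptic} if it fixes a vertex; an element that is not elliptic is \emph{hyperbolic}, has infinite order, and translates along a line, its \emph{axis}. The tree $S$ is \emph{cofinite} if $S/\Gamma$ is finite, and \emph{minimal} if it has no proper invariant subtree. A \emph{leaf} is a vertex of valence one. Bass--Serre theory identifies $\Gamma$-trees with decompositions of $\Gamma$ as the fundamental group of a graph of groups. We say that $\Gamma$ \emph{splits non-trivially over $C$} if there is a $\Gamma$-tree with one orbit of edges, an edge stabilizer equal to $C$, and no global fixed vertex; that is, $\Gamma=A*_CB$ with $A\ne C\ne B$, or $\Gamma$ is an HNN-extension with associated subgroup $C$. Such a tree is minimal, since an invariant subtree is not a point and therefore contains all edges. We use the following standard facts.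
\begin{itemize}
\item[\textbf{(T1)}] A subgroup that fixes two vertices fixes the path between them. Finite subgroups are elliptic. If $g$ is elliptic, then $d(u,gu)$ is twice the distance from $u$ to the fixed set of $g$, hence even.
\item[\textbf{(T2)}] If $\Gamma$ is finitely generated and has no global fixed vertex, then $S$ has a unique minimal invariant subtree, and it is cofinite. An elliptic subgroup fixes a vertex in every invariant subtree, namely the vertex closest to a given fixed vertex.
\item[\textbf{(T3)}] A minimal tree with at least one edge has no leaf. (It is not a single edge, whose endpoints would be fixed; so deleting an orbit of leaves would leave a proper invariant subtree.) Conversely, a cofinite tree without leaves is minimal: the distance to a proper invariant subtree is bounded, and a vertex at maximal distance is a leaf.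
\item[\textbf{(T4)}] Let $e$ be an edge of $S$. Collapsing to a point each component of the union of the edges outside $\Gamma e$ gives a $\Gamma$-tree $S_e$ with one orbit of edges and the same stabilizer $\Gamma_e$. Subgroups elliptic in $S$ are elliptic in $S_e$. The tree $S_e$ describes an amalgam if the image of $e$ separates $S/\Gamma$, and an HNN-extension if not. If $S$ is minimal, $S_e$ has no global fixed vertex, since the preimage of such a vertex would be an invariant subtree missing $e$.
\item[\textbf{(T5)}] Vertex groups of a graph of groups embed in its fundamental group. If the graph is finite and the fundamental group and the edge groups are finitely generated, so are the vertex groups. The valence of a vertex of the Bass--Serre tree is the sum, over the oriented edges of the graph starting at the corresponding vertex, of the indices of the edge groups in the vertex group.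
\item[\textbf{(T6)}] The quotient of a tree by a group generated by elliptic elements is a tree.
\end{itemize}

We record one consequence for the JSJ tree $T$.
\begin{itemize}
\item[\textbf{(J5)}] If $u$ is a non-elementary vertex of $T$, then $G_u$ is infinite and fixes no vertex other than $u$.
\end{itemize}
Indeed, $G_u$ contains an edge stabilizer, so it is infinite. If it fixed a second vertex it would lie in an edge stabilizer by (T1), and an infinite subgroup of a two-ended group is two-ended, against (J2).

\section{Folds, and a splitting lifted by hand}\label{sec:example}

Let $T$ be a $G$-tree; $F$ acts on $T$ through $\pi$. A \emph{morphism} from an $F$-tree $S$ to $T$ is an $F$-equivariant map $f\colon S\to T$ that sends vertices to vertices and edges to edges. Then $\pi(F_v)\le G_{f(v)}$ and $\pi(F_e)\le G_{f(e)}$. If $f$ is not locally injective, there are oriented edges $e_1\ne e_2$ of $S$ with a common initial vertex $v$ and $f(e_1)=f(e_2)$. The \emph{fold} of $e_1$ and $e_2$ is the quotient graph $S'$ obtained by identifying $he_1$ with $he_2$, as oriented edges, for all $h\in F$.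

\begin{lemma}\label{lem:fold}
The fold $S'$ is an $F$-tree, and $f$ factors through a morphism $f'\colon S'\to T$. Stabilizers of edges outside $Fe_1\cup Fe_2$ do not change. The stabilizer $K$ of the common image of $e_1$ and $e_2$ is contained in $F_v$, and one of the following holds.
\begin{itemize}
\item[(I)] The edges $e_1,e_2$ lie in different orbits, $K=\langle F_{e_1},F_{e_2}\rangle$, and the two orbits become one.
\item[(II)] $e_2=ge_1$ with $g\in F_v\setminus F_{e_1}$, $K=\langle F_{e_1},g\rangle$, and no two orbits of edges are merged.
\end{itemize}
\end{lemma}

\begin{proof}
The map $f$ respects the identifications, so it factors through an equivariant map $f'$ sending edges to edges, and $S'$ has no inversions because $T$ has none. Perform the countably many identifications one at a time. Each either does nothing or identifies two edges of a tree with the same initial vertex, which gives a tree. A closed edge path in $S'$ is the image of a closed path at some finite stage, so it can be reduced to a point by removing backtracks. Hence $S'$ is a tree.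

No $h\in F$ maps $e_i$ to the reverse of $e_j$, since $\pi(h)$ would then reverse $f(e_1)=f(e_2)$. So if $e_1,e_2$ lie in the same orbit of unoriented edges, then $e_2=ge_1$ as oriented edges, and $g$ fixes the initial vertex $v$. Define $K$ by the formula in (I) or (II); then $K\le F_v$. Let $\Sigma=Ke_1\cup Ke_2$, and let $C$ be the set of oriented edges identified with $e_1$. The group $F$ permutes the equivalence classes, and each generator of $K$ maps some element of $C$ into $C$; so $K$ stabilizes $C$ and $\Sigma\subset C$. Conversely, suppose that one of $he_1,he_2$ lies in $\Sigma$. In case (I) this means $he_i=ke_i$ for some $i$ and some $k\in K$, so $h\in kF_{e_i}\subset K$. In case (II), $\Sigma=Ke_1$, and $h$ or $hg$ lies in $KF_{e_1}=K$, so again $h\in K$. Thus both $he_1$ and $he_2$ lie in $\Sigma$, and $\Sigma=C$. Finally, if $hC=C$, then $he_1=ke_1$ for some $k\in K$, so $h\in K$.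
\end{proof}

In case (II) the same argument applies to vertices: if $u$ is the terminal vertex of $e_1$, the identifications are $hu\sim hgu$, the stabilizer of the image of $u$ is $\langle F_u,g\rangle$, and stabilizers of vertices outside $Fu$ do not change. The element $g$ has been ``pulled across'' the edge.

\begin{example}\label{ex:fold}
Let $X=\{a,t\}$ and $R=a^2t^{-1}at$. This word is not a proper power, since it has prime length and is not a power of a letter. It is not primitive, since its image $(3,0)$ in $\mathbb Z^2$ is not part of a basis. A non-trivial proper free factor of $F(a,t)$ is generated by a primitive element, so \eqref{eq:star} holds, and $G=\langle a,t;R^n\rangle$ satisfies the standing assumption by Lemma~\ref{lem:star}.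

Let $A=\langle x,b;(xb)^n\rangle$. Both $\{x,xb\}$ and $\{b,xb\}$ are bases of $F(x,b)$, so $A\cong\mathbb Z*\mathbb Z/n$ and $x,b$ have infinite order. (This is the orbifold fundamental group of an annulus with one cone point of order $n$ and boundary elements $x$ and $b$.) Form the graph of groups with vertex groups $\langle a\rangle\cong\mathbb Z$ and $A$ and two edges, given by $a^2=x$ and $t^{-1}at=b$. Eliminating $x$ and $b$ shows that its fundamental group is $G$. Its Bass--Serre tree $T$ has vertices $p,q$ with $G_p=\langle a\rangle$, $G_q=A$, an edge $[p,q]$ with stabilizer $\langle a^2\rangle$ and an edge $[p,tq]$ with stabilizer $\langle a\rangle=\langle tbt^{-1}\rangle$.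

Suppose we know only the action on $T$ and want to recover a splitting of $F$. The generator $a$ fixes $p$, and $t$ moves $p$ along the path $p,\,tq,\,tp$. Let $S_0$ be the tree of the decomposition $F=\langle a\rangle*\langle t\rangle$, viewed as an HNN-extension of $\langle a\rangle$ over the trivial group, with every edge subdivided once. It has a vertex $\tilde p$ with stabilizer $\langle a\rangle$ and a path $\tilde p,\,t\tilde q,\,t\tilde p$, where $\tilde q$ has trivial stabilizer. The assignment $\tilde p\mapsto p$, $\tilde q\mapsto q$ defines a morphism $S_0\to T$. The edges $\varepsilon_1=[\tilde p,\tilde q]$ and $\varepsilon_2=[\tilde p,t\tilde q]$ represent the two orbits and have trivial stabilizers.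

\emph{First fold.} The element $a$ fixes $[p,tq]$, so we may fold $\varepsilon_2$ and $a\varepsilon_2$. In the resulting tree $S_1$ the stabilizers of $\varepsilon_2$ and of $t\tilde q$ are $\langle a\rangle$, so the stabilizer of $\tilde q$ is $\langle b\rangle$ with $b=t^{-1}at$. All vertex stabilizers are conjugate to $\langle a\rangle$. They embed in $G$, and $R$ is hyperbolic.

\emph{Second fold.} The element $a^2$ fixes $[p,q]$, so we may fold $\varepsilon_1$ and $a^2\varepsilon_1$. In $S_2$ the stabilizer of $\varepsilon_1$ is $\langle a^2\rangle$ and that of $\tilde q$ is $\hat H=\langle a^2,b\rangle$. For the first time a vertex stabilizer fails to embed in $G$, and the reason is that it contains $R=a^2b$ itself. The tree $S_2$ gives a cyclic splitting of $F$ with $R$ elliptic, and $\hat H/\langle\!\langle R^n\rangle\!\rangle_{\hat H}\cong A$. See Figure~\ref{fig:folds}.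
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\fill (0,0) circle (2pt) node[left] {$\langle a\rangle$};
\fill (1.6,0) circle (2pt) node[right] {$1$};
\draw (0,0) to[bend left=55] node[above] {$1$} (1.6,0);
\draw (0,0) to[bend right=55] node[below] {$1$} (1.6,0);
\node at (0.8,-1.4) {$S_0/F$};
\fill (3.8,0) circle (2pt) node[left] {$\langle a\rangle$};
\fill (5.4,0) circle (2pt) node[right] {$\langle b\rangle$};
\draw (3.8,0) to[bend left=55] node[above] {$1$} (5.4,0);
\draw (3.8,0) to[bend right=55] node[below] {$\langle a\rangle$} (5.4,0);
\node at (4.6,-1.4) {$S_1/F$};
\fill (7.8,0) circle (2pt) node[left] {$\langle a\rangle$};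
\fill (9.4,0) circle (2pt) node[right] {$\langle a^2,b\rangle$};
\draw (7.8,0) to[bend left=55] node[above] {$\langle a^2\rangle$} (9.4,0);
\draw (7.8,0) to[bend right=55] node[below] {$\langle a\rangle$} (9.4,0);
\node at (8.6,-1.4) {$S_2/F$};
\end{tikzpicture}
\caption{Three decompositions of the free group $F=F(a,t)$ as a graph of groups, each obtained from the one before by a fold. The lower edge carries the stable letter $t$, and $b=t^{-1}at$. The element $R=a^2t^{-1}at=a^2b$ is conjugate into a vertex group only in the last decomposition.}
\label{fig:folds}
\end{figure}

In general the folding must also reach a stage where some vertex stabilizer meets $N$, because $N$ acts trivially on $T$ and so must eventually be absorbed into stabilizers. What needs proof is that this happens only when $R$ becomes elliptic. A priori a vertex stabilizer could pick up a complicated product of conjugates of $R^{\pm n}$ while $R$ remains hyperbolic. The next two sections exclude this as long as edge stabilizers are cyclic.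

\section{The Spelling Theorem}\label{sec:spelling}

The following form of Newman's Spelling Theorem is classical. We include a proof so as not to depend on the exact form in which it is quoted. In this section only, $Y$ is any finite basis of a free group.

\begin{theorem}\label{thm:spelling}
Let $R$ be a non-trivial cyclically reduced word over $Y^{\pm1}$ that is not a proper power, and let $n\ge2$. Let $w$ be a non-empty freely reduced word representing an element of $\langle\!\langle R^n\rangle\!\rangle$. Then $w$ has a subword $S^{n-1}S_0$, where $S=S_0S_1$ is a cyclic permutation of $R$ or $R^{-1}$ and $S_0$ involves every letter that $R$ involves.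
\end{theorem}

Call a word $S^{n-1}S_0$ as in the theorem \emph{long}. The inverse of a long word is long, since $(S^{n-1}S_0)^{-1}=(S_0^{-1}S_1^{-1})^{n-1}S_0^{-1}$ and $S_0^{-1}S_1^{-1}$ is a cyclic permutation of $S^{-1}$.

We must find a region of a van Kampen diagram with almost all of its boundary on the boundary of the diagram. The idea is to label the regions by elements of the group $Q=\langle Y;R\rangle$, order $Q$, and look at the largest and the smallest region. Two facts about $Q$ make this possible.
\begin{itemize}
\item[\textbf{(W)}] (Weinbaum~\cite{Weinbaum}.) No non-empty proper subword of a cyclic permutation of $R$ is trivial in $Q$.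
\item[\textbf{(LI)}] Since $R$ is not a proper power, $Q$ is locally indicable (Brodskii, Howie), hence left-orderable (Burns--Hale): it has a total order with $g<g'\Rightarrow hg<hg'$.
\end{itemize}

\subsection{Cycles in the Cayley graph of $Q$}

Let $L=|R|$, number the positions of the letters of $R$ by $0,\dots,L-1$, and let $r_j\in Q$ be the image of the prefix of length $j$; thus $r_L=r_0=1$. By (W), $r_i=r_j$ only if $i\equiv j \pmod L$. In the Cayley graph $\operatorname{Cay}(Q,Y)$, which has an $x$-edge from $h$ to $hx$ for $h\in Q$ and $x\in Y$, let $\gamma_g$ be the closed path that reads $R$ from $g$. For a letter $x\in Y$ involved in $R$ let $J_x$ be the set of positions occupied by $x^{\pm1}$, and for $j\in J_x$ let $a_j=r_j$ if the letter is $x$ and $a_j=r_{j+1}$ if it is $x^{-1}$. The edge of $\gamma_g$ at position $j$ is the $x$-edge with initial vertex $ga_j$. Equivalently, the $x$-edge with initial vertex $h$ lies on $\gamma_g$ at position $j$ if and only if $g=ha_j^{-1}$. Fix a left-invariant order on $Q$.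

\begin{lemma}\label{lem:positions}
\begin{itemize}
\item[(a)] An edge of $\operatorname{Cay}(Q,Y)$ occurs on $\gamma_g$ at no more than one position.
\item[(b)] For each letter $x$ involved in $R$ there are positions $j^-(x),j^+(x)\in J_x$ such that, for all $g,g'\in Q$: if the edge of $\gamma_g$ at position $j^-(x)$ lies on $\gamma_{g'}$, then $g\le g'$; if the edge of $\gamma_g$ at position $j^+(x)$ lies on $\gamma_{g'}$, then $g\ge g'$.
\end{itemize}
\end{lemma}

\begin{proof}
The elements $a_j$, $j\in J_x$, are pairwise distinct. For two positions carrying the same sign this holds because the indices of the prefixes differ modulo $L$. If $x$ is at position $i$, $x^{-1}$ is at position $j$ and $r_i=r_{j+1}$, then $i\equiv j+1\pmod L$, so $x^{-1}x$ is a cyclic subword of $R$, which is excluded. This proves (a). For (b), let $j^-(x)$ and $j^+(x)$ be the positions in $J_x$ at which $a_j^{-1}$ is smallest and largest. The $g'$ with $\gamma_{g'}$ through the $x$-edge starting at $h$ are the elements $ha_j^{-1}$, $j\in J_x$, and by left-invariance they are ordered as the $a_j^{-1}$ are.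
\end{proof}

For example, let $R=aba^{-1}b^{-1}$, so that $Q=\mathbb Z^2$ and $\gamma_g$ is the unit square with lower left corner $g$. Order $a^ib^j$ first by $j$ and then by $i$. A horizontal edge lies on two squares, and it is the top side of the smaller one; a vertical edge is the right side of the smaller of its two squares. So $j^-(a)=2$ and $j^-(b)=1$. In a finite collection of squares, the top and right sides of the largest square lie on no other square. This is the mechanism of the proof.

\subsection{Diagrams}

A \emph{diagram} is a finite, connected, simply connected planar $2$-complex whose oriented edges are labeled by $Y$ and in which the boundary cycle of each $2$-cell (\emph{region}) reads a cyclic permutation of $R^{\pm n}$. The label of every closed path in a diagram lies in $\langle\!\langle R^n\rangle\!\rangle$. By van Kampen's lemma, a reduced word $w\in\langle\!\langle R^n\rangle\!\rangle$ is the label of the boundary cycle of some diagram, read from a base vertex. Two distinct regions form a \emph{cancelling pair} if they share an edge $e$ such that their boundary cycles, both read starting with $e$ in the same direction of $e$, give the same word. A diagram for $w$ with the minimal number of regions has no cancelling pair. A \emph{reduced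 disc} is a diagram that is homeomorphic to a closed disc and has no cancelling pair.

Let $E$ be a reduced disc. Since closed paths have labels trivial in $Q$, there is a label-preserving map $\varphi$ from the $1$-skeleton of $E$ to $\operatorname{Cay}(Q,Y)$. Let $M$ be a region. Its boundary cycle reads $R^n$ in exactly one direction, because $R$ is not conjugate to $R^{-1}$ in a free group, and from exactly $n$ starting points, spaced $L$ apart, because $R$ is not a proper power. These have the same image $g_M\in Q$ under $\varphi$, the \emph{height} of $M$. The cycle $\partial M$ maps to $\gamma_{g_M}$ traversed $n$ times, and each of its edges has a position in $\{0,\dots,L-1\}$.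

\begin{lemma}\label{lem:regions}
In a reduced disc $E$:
\begin{itemize}
\item[(a)] the boundary of every region $M$ is a simple closed curve, and the closure of $M$ is the disc it bounds;
\item[(b)] distinct regions that share an edge have distinct heights.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Suppose that the boundary cycle of $M$ visits a vertex twice. Then it has a closed subpath of length strictly between $0$ and $nL$. Its label has the form $S^kS'$, with $S$ a cyclic permutation of $R$ and $S'$ a proper prefix of $S$, and is trivial in $\langle Y;R^n\rangle$, hence in $Q$. So $S'$ is trivial in $Q$, and empty by (W). Thus $0<k<n$ and $S^k=1$ in $\langle Y;R^n\rangle$, although $R$ has order $n$ there. So the $nL\ge2$ vertices of the cycle are distinct. Such a cycle is a simple closed curve unless it consists of one edge traversed back and forth, and that is excluded because its label is reduced. The open cell $M$ is a bounded connected open set with frontier $\partial M$, so it is the inside of this curve.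

(b) Suppose $M\ne M'$ share an edge $e$ and $g_M=g_{M'}=g$. By Lemma~\ref{lem:positions}(a), $\varphi(e)$ occurs on $\gamma_g$ at one position only. So $e$ has the same position in $\partial M$ and in $\partial M'$, and is traversed in the same direction when $R^n$ is read. Hence $M,M'$ form a cancelling pair.
\end{proof}

From now on regions are closed discs. A region $M$ of $E$ is \emph{extremal in $E$} if some arc $\beta\subset\partial M\cap\partial E$ has a long label. We need two extremal regions, not one, because the base vertex may lie in the interior of one arc and cut its label in two; asking for two is also what makes the induction work.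

\begin{lemma}\label{lem:extremal}
A reduced disc $E$ with at least two regions has at least two extremal regions.
\end{lemma}

\begin{proof}
We use induction on the number of regions. Some two distinct regions share an edge, so by Lemma~\ref{lem:regions}(b) not all heights agree. Let $M$ be a region of maximal height and $M'$ one of minimal height; then $M\neq M'$. We show that either $M$ is extremal or $E$ has two extremal regions. The same holds for $M'$, with $j^+$ in place of $j^-$, and the two statements together prove the lemma.

Call an edge of $\partial M$ \emph{marked} if its position is $j^-(x)$ for some $x$. A marked edge lies on $\partial E$. Otherwise there is a region $M''\neq M$ on its other side, with $g_{M''}\ge g_M$ by Lemma~\ref{lem:positions}(b) and $g_{M''}\ne g_M$ by Lemma~\ref{lem:regions}(b), against the choice of $M$.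

So the closed set $\partial M\cap\partial E$ contains an edge, and it is not all of $\partial M$, since otherwise $\partial M=\partial E$ and $M=E$. Let $\alpha_1,\dots,\alpha_m$, $m\ge1$, be the closures of the components of $\partial M\setminus\partial E$. Each $\alpha_i$ is an arc with two distinct endpoints on $\partial E$ and interior in the interior of $E$. It contains no marked edge, so its length $|\alpha_i|$ is less than $L$.

\emph{Case $m=1$.} The closure $\beta$ of $\partial M\setminus\alpha_1$ is an arc in $\partial M\cap\partial E$ of length $nL-|\alpha_1|$. Its label, read in the direction of $R^n$, is $S^{n-1}S_0$ with $S$ a cyclic permutation of $R$ and $S_0$ the prefix of $S$ of length $L-|\alpha_1|$. The last $|S_0|$ edges of $\beta$ followed by $\alpha_1$ are $L$ consecutive edges of $\partial M$, so every position occurs among them. The positions $j^-(x)$ do not occur in $\alpha_1$, so they occur among the last $|S_0|$ edges of $\beta$. Hence $S_0$ involves every letter of $R$, and $M$ is extremal.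

\emph{Case $m\ge2$.} The arc $\alpha_i$ cuts $E$ into two closed discs $U_i,V_i$ with $U_i\cap V_i=\alpha_i$ and $M\subset V_i$; each is bounded by $\alpha_i$ and an arc of $\partial E$. In particular $U_i\cap M=\alpha_i$. The discs $U_1,U_2$ have no region in common. Indeed, $U_2\setminus\alpha_2$ is connected and disjoint from $M\supset\alpha_1$, so it lies on one side of $\alpha_1$; an interior point of $\alpha_2$ lies in $V_1\setminus\alpha_1$, which is open in $E$, and is a limit of points of $U_2\setminus\alpha_2$; so $U_2\subset V_1$.

For $i=1,2$ the union $E_i=M\cup U_i$ of two discs meeting in a boundary arc is a reduced disc with at least two regions. It has fewer regions than $E$, since it omits those of $U_{3-i}$. By induction $E_i$ has an extremal region $M_i\ne M$, so $M_i\subset U_i$; let $\beta_i$ be its arc. An edge on $\partial E_i$ belongs to exactly one region of $E_i$, so the edges of $\beta_i$ are not edges of $\partial M$. They therefore lie in the arc of $\partial U_i$ contained in $\partial E$. So $M_1\ne M_2$ are extremal in $E$.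
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:spelling}]
Let $D$ be a diagram for $w$ with base vertex $p$ and the minimal number of regions. It has a region, because a non-empty reduced word is non-trivial in the free group. Cutting $D$ at its cut vertices decomposes it into blocks, each a closed disc or a single edge, arranged in a tree. We find a block $E$ that is a disc and a vertex $q\in\partial E$ such that the label of $\partial E$ read from $q$ is a subword of $w$.

If $D$ is a single block, it is a disc; take $E=D$ and $q=p$. Otherwise there are at least two blocks that contain exactly one cut vertex, and for at least one of them, say $E$ with cut vertex $q$, we have $p\notin E\setminus\{q\}$. If $E$ were an edge, its other endpoint would be a vertex of degree one different from $p$, and $w$ would contain a subword $yy^{-1}$. So $E$ is a disc. The rest of $D$ meets $E$ only in $q$, so the boundary path of $D$ from $p$ runs around $\partial E$ from $q$ to $q$ without interruption.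

If $E$ has one region, the label of $\partial E$ is $S^n=S^{n-1}S$ for a cyclic permutation $S$ of $R^{\pm1}$, which is long. Otherwise Lemma~\ref{lem:extremal} gives two extremal regions. Their arcs lie on $\partial E$ and share no edge, so $q$ is an interior point of at most one of them. The label of the other arc, read in the direction of the boundary path, is a long subword of $w$.
\end{proof}

\section{A Freiheitssatz for cyclic splittings of a free group}\label{sec:frei}

We return to the notation of Section~\ref{sec:intro}. The goal of this section is the following statement. For trivial edge stabilizers it is the Freiheitssatz.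

\begin{proposition}\label{prop:frei}
Let $F$ act on a tree $S$ with every edge stabilizer trivial or infinite cyclic. If $R$ is hyperbolic in $S$, then $F_v\cap N=1$ for every vertex $v$.
\end{proposition}

After collapsing, we face a vertex group of a one-edge cyclic splitting of $F$. It need not be a free factor, so (Fr) does not apply. But for a suitable basis it uses one letter in only one way, and the Spelling Theorem turns this into a Freiheitssatz.

\subsection{Subgroups that use a letter once}

Let $Y$ be a basis of $F$. A connected graph $\Delta$ with oriented edges labeled by $Y$ is \emph{folded} if no two distinct edges with the same label have the same initial vertex or the same terminal vertex. Then a word over $Y^{\pm1}$ can be read from a given vertex along at most one path. The labels of closed paths at a base vertex $*$ form a subgroup $B\le F$, and we say that $\Delta$ \emph{represents} $B$. A path without backtracking has a reduced label, so the reduced word of every element of $B$ labels a closed path at $*$. If $c=uc_0u^{-1}$ is a non-trivial reduced word with $c_0$ cyclically reduced, the \emph{lollipop} of $c$ is a segment labeled $u$ with a circle labeled $c_0$ at its end; it is folded and represents $\langle c\rangle$.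

\begin{lemma}\label{lem:oneedge}
Let $R_1$ be a cyclically reduced word over $Y^{\pm1}$ conjugate to $R$, and let $z\in Y$ be involved in $R_1$. Let $B\le F$ be represented by a folded graph $\Delta$ in which exactly one edge is labeled $z$. If $B\cap N\ne1$, then $R$ is conjugate into $B$.
\end{lemma}

\begin{proof}
Let $w\ne1$ be the reduced word of an element of $B\cap N$; it labels a path in $\Delta$. By Theorem~\ref{thm:spelling} applied to $R_1$, and since $n\ge2$, the word $w$ contains $SS_0$, where $S$ is a cyclic permutation of $R_1^{\pm1}$ and $S_0$ is a prefix of $S$ involving $z$. Let this occurrence of $S$ be read from the vertex $a$ to the vertex $a'$. Then $S_0$ can be read from $a$, as a prefix of $S$, and from $a'$. Let $uz^\varepsilon$, $\varepsilon=\pm1$, be a prefix of $S_0$. There is only one vertex from which $z^\varepsilon$ can be read, so reading $u$ from $a$ and from $a'$ leads to the same vertex. Reading $u^{-1}$ from that vertex leads to $a$ and to $a'$, so $a=a'$. Thus $S$ labels a closed path at $a$, and conjugating by the label of a path from $*$ to $a$ moves $S$ into $B$.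
\end{proof}

For $n\ge3$ the subword $S^2$ would be enough in this proof. It is the case $n=2$ that requires $S_0$ to involve the letter $z$.

\subsection{One-edge cyclic splittings of free groups}

For amalgams the structure we need is given by a theorem of Shenitzer.
\begin{itemize}
\item[\textbf{(Sh)}] (Shenitzer~\cite{Shenitzer}.) If a free group of finite rank is an amalgam $P*_{\langle c\rangle}P'$ with $c\neq1$, then $c$ is primitive in $P$ or in $P'$.
\end{itemize}
If, say, $P'=\langle c\rangle*P''$, then the amalgam is the free product $P*P''$.

The analogue for HNN-extensions is due to Swarup; we give a proof using Whitehead graphs. Let $\mathcal W$ be a finite family of non-trivial cyclically reduced cyclic words over a basis $Y$. Its \emph{Whitehead graph} has vertices $y,y^{-1}$ for each letter $y$ involved in $\mathcal W$, and one edge joining $x$ to $y^{-1}$ for each occurrence of a cyclic two-letter subword $xy$, with $x,y\in Y^{\pm1}$. It has no loops, since the words are cyclically reduced; every vertex has positive degree; and the graph does not change if a word is replaced by its inverse. A \emph{cut vertex} of a connected graph is a vertex whose removal disconnects it.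
\begin{itemize}
\item[\textbf{(Wh)}] (Whitehead.) (a) If a cyclically reduced word of length greater than $1$ is primitive, its Whitehead graph is disconnected or has a cut vertex. (b) If $A$ is a set of vertices with $a\in A$ and $a^{-1}\notin A$, there is an automorphism that changes the total cyclic length of $\mathcal W$ by the number of edges between $A$ and its complement, minus $\deg(a)$.
\end{itemize}

\begin{lemma}[Swarup~\cite{Swarup}]\label{lem:swarup}
Let $\Phi=\langle P,t;\,t^{-1}ct=c'\rangle$, with $c,c'\in P\setminus\{1\}$, be an HNN-extension that is a free group of finite rank. After possibly interchanging $c,c'$ (and $t,t^{-1}$), and replacing $c,c'$ by conjugates in $P$ and $t$ accordingly, we have $P=P_1*\langle c'\rangle$ with $c\in P_1$. Consequently $\Phi=P_1*\langle t\rangle$.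
\end{lemma}

\begin{proof}
By (T5), $P$ is a finitely generated free group. The plan is to show that $c$ and $c'$ lie in complementary free factors of $P$, which reduces the statement to (Sh). Choose a basis $Y$ of $P$ that minimizes the sum of the cyclic lengths of $c$ and $c'$. Replacing $c,c',t$ by $u^{-1}cu$, $v^{-1}c'v$, $u^{-1}tv$ with $u,v\in P$, we may assume that $c,c'$ are cyclically reduced. Let $W$ be the Whitehead graph of $\{c,c'\}$. By minimality, the number in (Wh)(b) is never negative. This has two consequences.

\emph{No component of $W$ has a cut vertex.} If $a$ is a cut vertex of a component $K$, some component $C$ of $K\setminus\{a\}$ does not contain $a^{-1}$. For $A=C\cup\{a\}$, the edges leaving $A$ are the edges at $a$ that do not end in $C$, so the change in length is minus the number of edges between $a$ and $C$, which is negative.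

\emph{Components of $W$ are closed under inversion.} If a component $K$ contains $a$ but not $a^{-1}$, then $A=K$ gives the change $-\deg(a)<0$.

Next, $\Phi=(P*\langle t\rangle)/\langle\!\langle r\rangle\!\rangle$ with $r=t^{-1}ct\,c'^{-1}$, so $r$ is primitive by (LS). It is cyclically reduced of length at least $4$. Write $c=c_1\cdots c_k$ and $c'^{-1}=d_1\cdots d_l$ in letters. The subwords $c_kt$ and $t^{-1}c_1$ give edges from $t^{-1}$ to $c_k$ and to $c_1^{-1}$, and the subwords $d_lt^{-1}$ and $td_1$ give edges from $t$ to $d_l$ and to $d_1^{-1}$. So the Whitehead graph $W_r$ of $r$ is $W$ with two distinct edges subdivided, by the new vertices $t^{-1}$ and $t$.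

Suppose that $W$ is connected; then so is $W_r$. A vertex $x$ of $W$ is not a cut vertex of $W_r$, because $W\setminus\{x\}$ is connected and each new vertex has a neighbor other than $x$. If a new vertex were a cut vertex of $W_r$, the edge it subdivides would be a bridge of $W$, with endpoints $x\neq y$. Since $W$ is connected and has a second edge, one endpoint, say $x$, is joined to a third vertex, and removing $x$ separates that vertex from $y$; so $x$ would be a cut vertex of $W$. Hence $W_r$ is connected without cut vertices, contradicting (Wh)(a).

So $W$ is disconnected. Consecutive letters $x,y$ of a word lie in one component, since $x$ is joined to $y^{-1}$ and components are closed under inversion. Hence the letters of $c$ lie in one component and those of $c'$ in one component, and the two components differ. Partitioning $Y$ accordingly gives $P=A*B$ with $c\in A$, $c'\in B$. Since $A*B*\langle t\rangle=A*tBt^{-1}*\langle t\rangle$ and the relation reads $c=tc't^{-1}$, we get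
\[
\Phi\cong\bigl(A*_{c=tc't^{-1}}tBt^{-1}\bigr)*\langle t\rangle .
\]
So the amalgam in brackets is free of finite rank, and by (Sh), after possibly interchanging the roles of $c$ and $c'$, $B=\langle c'\rangle*B'$. Put $P_1=A*B'$. Eliminating the generator $c'$ by means of the relation gives $\Phi=P_1*\langle t\rangle$.
\end{proof}

\subsection{Proof of the Freiheitssatz}

\begin{proof}[Proof of Proposition~\ref{prop:frei}]
Let $e$ be an edge on the axis of $R$, and pass to the tree $S_e$ of (T4). The edges $R^ie$ are not collapsed, so the axis maps onto a line along which $R$ translates, and $R$ is hyperbolic in $S_e$. Vertex stabilizers of $S$ lie in vertex stabilizers of $S_e$. Since $N$ is normal, it suffices to show that the vertex groups of the one-edge splitting defined by $S_e$ meet $N$ trivially, knowing that $R$ is conjugate into none of them.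

\emph{Trivial edge group.} The vertex groups are free factors of $F$, and (Fr) applies.

\emph{Amalgam $F=P*_{\langle c\rangle}P'$, $c\ne1$.} By (Sh) and symmetry, $P'=\langle c\rangle*P''$ and $F=P*P''$. The group $P$ is a free factor, so $P\cap N=1$ by (Fr). Let $Y,Z$ be bases of $P,P''$, and let $R_1$ be a cyclically reduced conjugate of $R$ over $Y\cup Z$. It involves some $z\in Z$, as $R$ is not conjugate into $P$. The group $P'=\langle c,Z\rangle$ is represented by the graph consisting of one loop at $*$ for each element of $Z$ and the lollipop of the $Y$-word $c$ attached at $*$. This graph is folded, and $z$ labels exactly one edge. By Lemma~\ref{lem:oneedge}, $P'\cap N=1$.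

\emph{HNN-extension with vertex group $P$ and edge group $\langle c\rangle$, $c\neq1$.} By Lemma~\ref{lem:swarup} we may assume $P=\langle P_1,t^{-1}ct\rangle$, $c\in P_1$ and $F=P_1*\langle t\rangle$. Let $Y$ be a basis of $P_1$. A cyclically reduced conjugate of $R$ over $Y\cup\{t\}$ involves $t$, as $R$ is not conjugate into $P_1\le P$. The group $P$ is represented by the graph consisting of one loop at $*$ for each element of $Y$, a $t$-edge from a new vertex $q$ to $*$, and the lollipop of $c$ attached at $q$. This graph is folded, and $t$ labels exactly one edge. By Lemma~\ref{lem:oneedge}, $P\cap N=1$.
\end{proof}

\begin{remark}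
The proposition fails for $n=1$. View $F(a,t)$ as the HNN-extension of $P=F(a,b)$ with $t^{-1}at=b$, and let $R=a^2t^{-3}$. The exponent sum of $t$ is $-3$ in $R$ and $0$ in every conjugate of an element of $P$, so $R$ is hyperbolic. In $\langle a,t;R\rangle$ the element $a^2=t^3$ commutes with $t$, so $1\neq b^2a^{-2}\in P\cap\langle\!\langle R\rangle\!\rangle$. This $R$ satisfies \eqref{eq:star}: it has prime length and is not a power of a letter, so it is not a proper power, and its Whitehead graph is the cycle $a,\,a^{-1},\,t^{-1},\,t$ with the edge between $t^{-1}$ and $t$ doubled, so it is not primitive by (Wh)(a).
\end{remark}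

\section{Splittings of $F$ and splittings of $G$}\label{sec:lift}

Call an $F$-tree $S$ \emph{adapted} if it is minimal, has at least one edge, has infinite cyclic edge stabilizers, and $R$ fixes a vertex $v_0$ of $S$. By (T2) an adapted tree is cofinite. We write $\hat H=F_{v_0}$ and $H'=\hat H/\langle\!\langle R^n\rangle\!\rangle_{\hat H}$.

\subsection{Descending from $F$ to $G$}

To replace $\hat H$ by $H'$ in the graph of groups $S/F$ one has to know that the edge groups survive in $H'$. This is where \eqref{eq:star} enters.

\begin{proposition}\label{prop:descend}
Let $S$ be an adapted $F$-tree.
\begin{itemize}
\item[(a)] Every edge stabilizer meets $\langle\!\langle R\rangle\!\rangle_F\supseteq N$ trivially.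
\item[(b)] Replacing $\hat H$ by $H'$ in the graph of groups $S/F$ gives a graph of groups with fundamental group $G$. The map $\pi$ induces an isomorphism $H'\to\pi(\hat H)$ and is injective on $F_w$ for every vertex $w\notin Fv_0$. The Bass--Serre tree $T'$ of this decomposition has infinite cyclic edge stabilizers, and its vertex stabilizers are the groups $\pi(F_w)$, $w$ a vertex of $S$.
\item[(c)] All $F_w$ are finitely generated free groups of rank at least $1$, $\operatorname{rk}\hat H\ge2$, the group $H'$ is a one-relator group with torsion, and
\begin{equation}\label{eq:euler}
\sum_{w\in V(S/F)}(\operatorname{rk}F_w-1)=|X|-1 .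
\end{equation}
\item[(d)] $T'$ is a minimal $G$-tree with at least one edge.
\end{itemize}
\end{proposition}

\begin{proof}
(a) Let $e$ be an edge with $F_e=\langle c\rangle$. By (T4), $S_e$ defines a non-trivial one-edge splitting in which some conjugate $R_1$ of $R$ lies in a vertex group $P$. We show that $c$ has infinite order in $F/\langle\!\langle R_1\rangle\!\rangle_F$.

Suppose $F=P*_{\langle c\rangle}P'$. If $c$ were primitive in $P'$, say $P'=\langle c\rangle*P''$, then $P''\ne1$ by non-triviality and $F=P*P''$ with $R_1\in P$, against \eqref{eq:star}. So by (Sh), $P=\langle c\rangle*P_0$ with $P_0\neq1$, and $F=P_0*P'$. By \eqref{eq:star}, $R_1$ is not conjugate into $P'$, hence not into $\langle c\rangle$. By (Fr) in $P$, the element $c$ has infinite order in $\bar P=P/\langle\!\langle R_1\rangle\!\rangle_P$. Therefore $F/\langle\!\langle R_1\rangle\!\rangle_F$ is the amalgam $\bar P*_{\langle c\rangle}P'$, in which $c$ has infinite order.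

Suppose $F$ is an HNN-extension of $P$. By Lemma~\ref{lem:swarup} we may assume $P=P_1*\langle c'\rangle$, $c\in P_1$, $c'=t^{-1}ct$, $F=P_1*\langle t\rangle$; this replaces $c$ by a conjugate in $F$, which does not affect its order in a quotient. By \eqref{eq:star}, $R_1$ is not conjugate into $P_1$, hence not into $\langle c'\rangle\le t^{-1}P_1t$ either. By (Fr) in $P$, both $P_1$ and $\langle c'\rangle$ embed in $\bar P=P/\langle\!\langle R_1\rangle\!\rangle_P$, so $c$ and $c'$ have infinite order there. Therefore $F/\langle\!\langle R_1\rangle\!\rangle_F$ is an HNN-extension of $\bar P$, in which $c$ has infinite order.

(b) Choose the graph of groups so that $\hat H$ is one of its vertex groups. An edge group incident to $\hat H$ is embedded in $\hat H$ as an edge stabilizer of $S$. The restriction of $\pi$ to $\hat H$ factors through $H'$ and is injective on this stabilizer by (a), so the edge group injects into $H'$. Thus we obtain a graph of groups. The standard presentation of its fundamental group is that of $F$ with the relator $R^n$ added, so the fundamental group is $G$, and the maps from vertex groups to $G$ are induced by $\pi$. They are injective by (T5). Every $F_w$ is conjugate to a vertex group of $S/F$, and $\pi(g)\pi(F_w)\pi(g)^{-1}=\pi(F_{gw})$;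 this gives the remaining claims.

(c) The groups $F_w$ are finitely generated by (T5), and non-trivial because every vertex lies on an edge. If $\hat H$ were cyclic, it would equal $\langle R\rangle$, as $R$ is not a proper power; then $H'$ would be finite, although it contains an infinite edge group. So $\operatorname{rk}\hat H\ge2$. Over a basis of $\hat H$, the element $R$ is conjugate to a non-trivial cyclically reduced word, which is not a proper power in $\hat H$ because it is not one in $F$. So $H'$ is a one-relator group with torsion. For \eqref{eq:euler}, take a finite connected graph with fundamental group $F_w$ for each vertex of $S/F$ and attach an annulus for each edge. The resulting complex is aspherical with fundamental group $F$, so its Euler characteristic is $1-|X|$; the annuli contribute $0$, so it is also $\sum_w(1-\operatorname{rk}F_w)$.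

(d) By (T3) it suffices to show that $T'$ has no leaf. By (T5), a vertex of $T'$ lying over a vertex of $S/F$ other than the image of $v_0$ has the same valence as the corresponding vertex of $S$, and $S$ has no leaf by (T3). A vertex lying over the image of $v_0$ has valence at least the index of an infinite cyclic group in $H'$, which exceeds $1$ because $H'$ has torsion.
\end{proof}

\subsection{Lifting from $G$ to $F$}

\begin{proposition}\label{prop:lift}
Let $T$ be a $G$-tree with two-ended edge stabilizers and no global fixed vertex. Then there are an adapted $F$-tree $S$ and a morphism $f\colon S\to T$.
\end{proposition}

\begin{proof}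
Let $\mathcal C$ be the class of pairs $(S,f)$, with $S$ a cofinite $F$-tree and $f\colon S\to T$ a morphism, such that $\pi$ is injective on every vertex stabilizer of $S$. We use one observation twice: if $f\colon S\to T$ is a morphism and $\pi$ is injective on $F_e$, then $F_e$ is a free group that embeds in the two-ended group $G_{f(e)}$, so $F_e$ is trivial or infinite cyclic.

\emph{Step 1: $\mathcal C$ is not empty.} Let $p$ be a vertex of $T$ and $X_0=\{x\in X:\pi(x)p=p\}$. Then $X_0\ne X$, since $p$ is not fixed by $G$. In the Cayley tree of $F$ collapse the edges labeled by $X_0$; the vertices of the new tree are the cosets $gF(X_0)$. Subdivide each $x$-edge, $x\notin X_0$, into $d(p,\pi(x)p)\ge1$ edges. Send $gF(X_0)$ to $\pi(g)p$, and the subdivided edge from $g$ to $gx$ to the geodesic from $\pi(g)p$ to $\pi(gx)p$. This is a morphism. Vertex stabilizers are trivial or conjugate to $F(X_0)$, which embeds in $G$ by (Fr) because $R$ involves every letter.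

\emph{Step 2: every $(S,f)\in\mathcal C$ can be folded.} A locally injective morphism of trees maps paths without backtracking to such paths, so it is injective. If $f$ were injective, then $N$, which acts trivially on $T$, would act trivially on $S$. So $N$ would lie in a vertex stabilizer, on which $\pi$ is injective, and $N=1$. But $R^n\ne1$ in $F$.

\emph{Step 3: there is no infinite sequence of folds inside $\mathcal C$.} In such a sequence only finitely many folds are of type (I) in Lemma~\ref{lem:fold}, since each lowers the finite number of edge orbits. From some stage on all folds are of type (II). Choose representatives of the edge orbits at that stage and follow their images. Their stabilizers form finitely many ascending chains of cyclic subgroups of $F$, and each fold strictly enlarges one of them. But the union of such a chain is an abelian subgroup of $F$, hence cyclic, so the chain stabilizes.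

\emph{Step 4: $R$ becomes elliptic.} By Steps 1--3 there is a fold $S\to S'$ with $(S,f)\in\mathcal C$ and $(S',f')\notin\mathcal C$. Since $S'$ is cofinite and $f'$ is a morphism, some vertex stabilizer of $S'$ meets $N$ non-trivially. The edge stabilizers of $S'$, however, are still under control: by Lemma~\ref{lem:fold} each lies in a vertex stabilizer of the previous tree $S$, so $\pi$ is injective on it, and it is trivial or infinite cyclic. By Proposition~\ref{prop:frei}, $R$ is elliptic in $S'$.

\emph{Step 5: passing to an adapted tree.} The group $F$ fixes no vertex of $S'$, since the image of such a vertex would be fixed by $G$. Let $S''$ be the minimal invariant subtree of $S'$; it has an edge, and $R$ fixes one of its vertices by (T2). Suppose an edge $e$ of $S''$ has trivial stabilizer. By (T4), $S''_e$ gives $F=P*P'$ with $P,P'\ne1$ and vertex groups $P,P'$, or $F=P*\langle t\rangle$ with vertex group $P$, and $R$ is conjugate into a vertex group. This contradicts \eqref{eq:star}. So all edge stabilizers are infinite cyclic, $S''$ is adapted, and the restriction of $f'$ to $S''$ is the required morphism.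
\end{proof}

The tree $T'$ obtained by descending $S$ need not be $T$: folding stops as soon as $R$ is elliptic. All that we keep is the relation $\pi(F_w)\le G_{f(w)}$, which says that each vertex stabilizer of $T'$ fixes a known vertex of $T$.

\begin{proof}[Proof of Theorem~\ref{thm:split}]
Suppose $G$ splits non-trivially over a two-ended subgroup. Proposition~\ref{prop:lift}, applied to the Bass--Serre tree, gives an adapted tree $S$. For any edge $e$, the tree $S_e$ of (T4) is a non-trivial splitting of $F$ over an infinite cyclic subgroup with $R$ elliptic.

Conversely, the tree $S$ of such a splitting of $F$ is adapted. By Proposition~\ref{prop:descend}, $T'$ is a minimal $G$-tree with at least one edge and infinite cyclic edge stabilizers, and by (T4) any of its edges gives a non-trivial splitting of $G$. The last sentence of the theorem is Proposition~\ref{prop:descend}(b).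

The condition on $F$ does not mention $n$, and by Lemma~\ref{lem:star}(b) every group $\langle X;R^m\rangle$, $m\ge2$, satisfies the standing assumption. So either all of these groups split non-trivially over a two-ended subgroup, or none does.
\end{proof}

\section{Rigid vertex groups}\label{sec:rigid}

If the JSJ-decomposition is trivial, its only vertex group is $G$. This is Theorem~\ref{thm:main}(a), and (b) then holds with $\hat H=F$. For the rest of the paper the decomposition is non-trivial and $T$ is its Bass--Serre tree. By (J1), Proposition~\ref{prop:lift} provides an adapted tree $S$, with $R$ fixing $v_0$, and a morphism $f\colon S\to T$; let $T'$ be as in Proposition~\ref{prop:descend}. A rigid vertex group is elliptic in $T'$, and vertex groups of $T'$ are elliptic in $T$. This traps it.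

\begin{lemma}\label{lem:rigid}
Let $u$ be a rigid vertex of $T$. Then there is a vertex $w$ of $S$ with $f(w)=u$ and $G_u=\pi(F_w)$. The group $G_u$ has torsion if and only if $w\in Fv_0$.
\end{lemma}

\begin{proof}
The tree $T'$ has infinite cyclic edge stabilizers, so by (J3) and Proposition~\ref{prop:descend}(b) there is a vertex $w$ of $S$ with $G_u\le\pi(F_w)\le G_{f(w)}$. By (J5), $f(w)=u$, so both inclusions are equalities. If $w\in Fv_0$, then $\pi(F_w)$ contains a conjugate of $R$, which has order $n$. If not, $\pi(F_w)\cong F_w$ is free.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(b)]
Let $H=G_v$ be rigid with torsion. By Lemma~\ref{lem:rigid}, $H=\pi(F_{gv_0})=\pi(g)\pi(\hat H)\pi(g)^{-1}$ for some $g\in F$, where $\hat H=F_{v_0}\ni R$. By Proposition~\ref{prop:descend}, $\pi$ induces an isomorphism from $\hat H/\langle\!\langle R^n\rangle\!\rangle_{\hat H}$ onto $\pi(\hat H)$, this is a one-relator group with torsion, and $\operatorname{rk}\hat H\ge2$. All summands in \eqref{eq:euler} are non-negative, so $\operatorname{rk}\hat H\le|X|$.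
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:others}]
Let $A=G_u$ be a non-elementary vertex group with $u$ not in the orbit of the vertex stabilized by $H$. By Theorem~\ref{thm:known}, $A$ is torsion-free. If $A$ is hanging Fuchsian, it is finitely generated, virtually free and torsion-free, hence free by Stallings' theorem. If $A$ is rigid, then $A\cong F_w$ with $w\notin Fv_0$ by Lemma~\ref{lem:rigid}, and $F_w$ is finitely generated and free. In both cases $A$ is infinite and not two-ended, so its rank is at least $2$.

Let $u_1,\dots,u_m$ represent the orbits of rigid vertices with torsion-free stabilizers $A_i=G_{u_i}$, and let $w_i$ be given by Lemma~\ref{lem:rigid}. The $w_i$ lie in different $F$-orbits, since $f$ is equivariant and $f(w_i)=u_i$, and none lies in $Fv_0$. Omitting non-negative summands from \eqref{eq:euler} gives $(\operatorname{rk}\hat H-1)+\sum_i(\operatorname{rk}A_i-1)\le|X|-1$ for $\hat H=F_{v_0}$. This implies the first inequality, and when $H$ is rigid it is the second, since $F_{v_0}$ is the group used for Theorem~\ref{thm:main}(b).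
\end{proof}

\section{Hanging Fuchsian vertex groups}\label{sec:fuchsian}

Let $v$ be a non-elementary vertex of $T$ whose stabilizer $H=G_v$ has torsion. By Theorem~\ref{thm:known},
\begin{equation}\label{eq:orbit}
\text{a non-elementary vertex whose stabilizer has torsion lies in } Gv .
\end{equation}
If $H$ is hanging Fuchsian it is virtually free, so it is built from its finite subgroups, and the task is to show that $H$ has only one conjugacy class of maximal finite subgroups. In $G$ this holds by (Tor), but the conjugating element $g$ might lie outside $H$. In that case a non-trivial finite subgroup fixes both $v$ and $gv\ne v$, and hence the edges between them. If $n$ is odd, $G$ has no involution, all edge stabilizers are infinite cyclic by Lemma~\ref{lem:torsion}(iii), and this cannot happen. If $n$ is even, edge stabilizers may a priori be isomorphic to $D_\infty$, and the next three lemmas are needed. Call an edge of $T$ \emph{dihedral} if its stabilizer has torsion, equivalently, is isomorphic to $D_\infty$.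

\subsection{Dihedral edges}

Killing the torsion of $G$ kills the stabilizer of a dihedral edge, and turns a splitting along that edge into a free product decomposition of $\langle X;R\rangle$. Condition \eqref{eq:star} restricts these.

\begin{lemma}\label{lem:separating}
The image in $T/G$ of a dihedral edge $e$ is a separating edge.
\end{lemma}

\begin{proof}
Let $M=\langle\!\langle R\rangle\!\rangle_G$ and $Q=G/M=\langle X;R\rangle$. The group $M$ is generated by elements of finite order, which are elliptic, so $T/M$ is a tree by (T6). The group $Q$ acts on it, without inversions because each edge joins an elementary to a non-elementary vertex, and $(T/M)/Q=T/G$. The stabilizer in $Q$ of the image $\bar e$ of $e$ is $G_eM/M$. Now $G_e\cong D_\infty$ is generated by two involutions, which lie in $M$ by (Tor); so $\bar e$ has trivial stabilizer. If the image of $e$ did not separate $T/G$, then (T4) would exhibit $Q$ as an HNN-extension over the trivial group, $Q\cong P*\mathbb Z$. By Lemma~\ref{lem:star}(a), $P\ne1$ is impossible because $Q$ is freely indecomposable, and $P=1$ is impossible because $Q\not\cong\mathbb Z$.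
\end{proof}

\begin{lemma}\label{lem:oneorbit}
Let $d$ be an elementary vertex of $T$. Any two dihedral edges $e,e'$ at $d$ lie in the same $G_d$-orbit.
\end{lemma}

\begin{proof}
The other endpoints of $e$ and $e'$ are non-elementary with torsion in their stabilizers, so they lie in $Gv$ by \eqref{eq:orbit}. Thus the images of $e,e'$ in $T/G$ both join the image of $d$ to the image of $v$. Two distinct edges with the same endpoints do not separate, so by Lemma~\ref{lem:separating} the images coincide: $e'=he$ with $h\in G$. Since $h$ preserves the kind of a vertex, $hd=d$.
\end{proof}

The group $D_\infty$ has two conjugacy classes of involutions, while $G$ has at most one. The next proof plays these facts against each other: if an involution fixed two edges at $d$, the edge groups at $d$ would contain only one of the two classes, and an involution of the other class could not reach $Gv$, although it must.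

\begin{lemma}\label{lem:onlyv}
A non-trivial finite subgroup $V\le H$ fixes no vertex of $Gv$ other than $v$.
\end{lemma}

\begin{proof}
Suppose that $V$ fixes $v''\in Gv$, $v''\neq v$. Then $V$ fixes the path from $v$ to $v''$. By (J2) this path has length at least two and begins $v,d,v_1$ with $d$ elementary. The edges $e=[d,v]$ and $e'=[d,v_1]$ are distinct and dihedral, and $V=\langle s\rangle$ has order two, being a non-trivial finite subgroup of $D_\infty$. Put $D=G_d$ and $E=G_e$. By Lemma~\ref{lem:oneorbit}, $e'=he$ with $h\in D\setminus E$.

The group $D$ is two-ended with torsion, so $D\cong D_\infty$. Write $D=\langle\rho\rangle\rtimes\langle s\rangle$ with $s\rho s=\rho^{-1}$; its involutions are the elements $\rho^is$. Conjugating $\rho^is$ by $\rho^j$ gives $\rho^{i+2j}s$ and conjugating it by $s$ gives $\rho^{-i}s$, so the parity of $i$ is invariant under conjugation in $D$. The subgroup $E$ is infinite and contains $s$, so $E\cap\langle\rho\rangle=\langle\rho^k\rangle$ with $k\ge1$, and $\rho^is\in E$ if and only if $k\mid i$.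

We have $h=\rho^j$ or $h=\rho^js$, and $k\nmid j$ because $h\notin E$. Since $s\in G_{e'}=hEh^{-1}$, the element $h^{-1}sh$ lies in $E$. It equals $\rho^{-2j}s$ if $h=\rho^j$ and $\rho^{2j}s$ if $h=\rho^js$. So $k\mid2j$ and $k\nmid j$, and $k$ is even. Hence every involution in a $D$-conjugate of $E$ has the form $\rho^is$ with $i$ even, and $b=\rho s$ lies in no $D$-conjugate of $E$.

By (Tor), $b$ and $s$ are both conjugate in $G$ to the unique involution of the cyclic group $\langle R\rangle$, so $b=xsx^{-1}$ for some $x\in G$. Then $b$ fixes $xv$, as well as $d\neq xv$, so it fixes the first edge $e''$ of the path from $d$ to $xv$. This edge is dihedral, so $e''=h'e$ with $h'\in D$ by Lemma~\ref{lem:oneorbit}, and $b\in h'Eh'^{-1}$, a contradiction.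
\end{proof}

\subsection{The finite subgroups of $H$}

\begin{lemma}\label{lem:maxfinite}
The maximal finite subgroups of $H$ are conjugates in $G$ of $\langle R\rangle$, any two of them are conjugate in $H$, and every finite subgroup of $H$ lies in one of them.
\end{lemma}

\begin{proof}
Finite subgroups of $G$ have order at most $n$, so every finite subgroup of $H$ lies in a maximal one. A maximal one is non-trivial, because $H$ has torsion. Let $V$ be maximal finite in $H$, and let $W\ge V$ be a conjugate of $\langle R\rangle$ in $G$. For $w\in W$ the vertex $wv$ is fixed by $wVw^{-1}=V$, as $W$ is abelian, so $wv=v$ by Lemma~\ref{lem:onlyv}. Hence $W\le H$ and $V=W$. If $V_1,V_2$ are maximal finite in $H$, then $V_2=gV_1g^{-1}$ for some $g\in G$. So $V_2$ fixes $v$ and $gv$, whence $gv=v$ and $g\in H$.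
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(c)]
Let $H$ be hanging Fuchsian. By (J4) and the theorem of Karrass, Pietrowski and Solitar, $H$ acts on a tree $Z$ with finite stabilizers and finite quotient. If an edge of $Z/H$ is not a loop and its group equals the group of one endpoint, contracting it gives a graph of finite groups with fewer edges and the same fundamental group. So we may assume: if the stabilizer of an edge of $Z$ equals the stabilizer of one of its endpoints, then its endpoints lie in the same $H$-orbit.

\emph{A non-trivial vertex stabilizer $H_u$ fixes only $u$.} Otherwise $H_u$ fixes an edge $[u,u']$, whose stabilizer is then $H_u$, and $u'=gu$ for some $g\in H$. The group $H_{u'}=gH_ug^{-1}$ contains $H_u$ and has the same order, so $g$ normalizes $H_u$. Since $d(u,gu)=1$ is odd, $g$ is hyperbolic by (T1), hence of infinite order. This contradicts Lemma~\ref{lem:torsion}(ii).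

\emph{Edge stabilizers of $Z$ are trivial.} Suppose that an edge $[u_1,u_2]$ has non-trivial stabilizer. Let $W_i\ge H_{u_i}$ be maximal finite subgroups of $H$. Then $W_1\cap W_2\ne1$, so $W_1=W_2$ by Lemma~\ref{lem:maxfinite} and Lemma~\ref{lem:torsion}(i). This finite group fixes a vertex $u$. Each $H_{u_i}$ is non-trivial and fixes $u$, so $u_1=u=u_2$, which is absurd.

Consequently $H$ is the free product of a free group $F_k$ of finite rank and the vertex groups of $Z/H$. At least one of these is non-trivial, because $H$ has torsion and finite subgroups are elliptic. A non-trivial $H_u$ is maximal finite in $H$: a finite subgroup containing it fixes a vertex, which can only be $u$. If $H_u$ and $H_{u'}$ are non-trivial, then by Lemma~\ref{lem:maxfinite} $H_{u'}=hH_uh^{-1}=H_{hu}$ for some $h\in H$; this group fixes only one vertex, so $u'=hu$. Thus exactly one vertex group of $Z/H$ is non-trivial, and it is cyclic of order $n$. So $H\cong F_k*\mathbb Z/n$, and $k\ge1$ because $H$ is infinite by (J5).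
\end{proof}

In case (c), $H\cong\langle x_0,x_1,\dots,x_k;\,x_0^n\rangle$ with $k\ge1$, which is a one-relator group with torsion. Together with cases (a) and (b), proved in Section~\ref{sec:rigid}, this completes the proof of Theorem~\ref{thm:main}.

\begin{thebibliography}{9}

\bibitem{GL} Guirardel and Levitt, \emph{JSJ decompositions of groups}.

\bibitem{Logan} Alan D. Logan, \emph{The JSJ-decompositions of one-relator groups with torsion}, arXiv:1412.5357 (2014).

\bibitem{LS} Lyndon and Schupp, Propositions II.5.10 and II.5.13.

\bibitem{Newman} B.~B.~Newman, 1968.

\bibitem{Shenitzer} Shenitzer, 1955.

\bibitem{Swarup} Swarup, JPAA \textbf{40} (1986).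

\bibitem{Weinbaum} Weinbaum, 1972.

\end{thebibliography}
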